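\title{Finite Ext-index does not pass to polynomial rings}

\begin{abstract}
The Ext-index of a commutative Noetherian ring $R$ is the supremum of the finite values of $\sup\{i \mid \operatorname{Ext}^i_R(M,N)\neq 0\}$, taken over finitely generated $R$-modules $M$ and $N$. We show that finiteness of the Ext-index does not pass from $R$ to $R[x]$, which disproves a conjecture from a paper of Nasseh and Yoshino. For every field $k$ we construct a one-dimensional local $k$-algebra of Ext-index $0$, and a one-dimensional Gorenstein local ring with residue field $k$ of Ext-index $1$, whose polynomial rings have infinite Ext-index. In both cases the cause is a localization of infinite Ext-index.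
\end{abstract}

\section{The Ext-index and the polynomial ring}

All rings are commutative, Noetherian, with unity; we leave aside the zero ring, which has no nonzero modules. For nonzero $R$-modules $M$ and $N$ put
\[
p^R(M,N)=\sup\{i\ge 0 \mid \operatorname{Ext}^i_R(M,N)\neq 0\}\le\infty ,
\]
and define the \emph{Ext-index} of $R$ as the supremum of the finite values of $p^R$ on finitely generated modules:
\[
\operatorname{Ext-index}(R)=\sup\{p^R(M,N)\mid M,N \text{ finitely generated},\ p^R(M,N)<\infty\}.
\]
Since $p^R(R,R)=0$, the Ext-index is at least $0$, and pairs with no nonzero Ext module at all (we take $\sup\emptyset\le0$) do not affect it. Thus, for an integer $n\ge0$, the inequality $\operatorname{Ext-index}(R)\le n$ means that for all finitely generated $M$ and $N$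
\begin{equation}\label{eq:working}
\operatorname{Ext}^i_R(M,N)=0\ \text{ for } i\gg0\quad\Longrightarrow\quad \operatorname{Ext}^i_R(M,N)=0\ \text{ for } i>n .
\end{equation}
The Ext-index measures how late Ext can still be nonzero once it is known to vanish eventually.

Two examples show what kind of invariant this is. First, let $M$ be finitely generated of projective dimension $n<\infty$. The functor $\operatorname{Ext}^n_R(M,-)$ is nonzero, right exact and commutes with direct sums, and every module is a quotient of a free one, so $\operatorname{Ext}^n_R(M,R)\ne0$ and $p^R(M,R)=n$. The global dimension of $R$ is the supremum of the projective dimensions of finitely generated modules, so a ring of finite global dimension has Ext-index equal to its global dimension. Second, let $\Lambda=k[\varepsilon]/(\varepsilon^2)$ with $k$ a field. Every finitely generated $\Lambda$-module is a direct sum of copies of $\Lambda$ and $k$, the module $\Lambda$ is projective and injective, and $\operatorname{Ext}^i_\Lambda(k,k)\cong k$ for all $i\geq0$. If $p^\Lambda(M,N)<\infty$, then $M$ or $N$ has no summand $k$ and is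 free, so $\operatorname{Ext-index}(\Lambda)=0$, although $\Lambda$ has infinite global dimension. The Ext-index is therefore an extension of the global dimension that remains finite for many singular rings. Known examples of rings of finite Ext-index include complete intersections, Golod rings, Gorenstein local rings with minimal multiplicity, and Gorenstein local rings of codimension at most $4$.

Adjoining a variable raises the global dimension by exactly one. One would guess the same for the Ext-index, or at least the following statement, posed in \cite{NY}.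

\begin{quote}
\textbf{Conjecture (P).} \emph{If a ring $R$ has finite Ext-index, then so does the polynomial ring $R[x]$.}
\end{quote}

The conjecture is false, over every residue field, and even for Gorenstein local rings.

\begin{theorem}\label{thm:local}
For every field $k$ there is a local Noetherian $k$-algebra $R$ of dimension $1$ with $\operatorname{Ext-index}(R)=0$ and $\operatorname{Ext-index}(R[x])=\infty$. In particular, Conjecture \textup{(P)} is false.
\end{theorem}

\begin{theorem}\label{thm:gor}
For every field $k$ there is a Gorenstein local ring $S$ of dimension $1$ with residue field $k$ and $\operatorname{Ext-index}(S)=1$ such that $\operatorname{Ext-index}(S[x])=\infty$. Moreover, $S$ has a minimal prime $\mathfrak p$ with $\operatorname{Ext-index}(S_{\mathfrak p})=\infty$.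
\end{theorem}

Part of the guess survives: the converse of (P) always holds, and for Gorenstein local rings the power series ring behaves as expected.

\begin{proposition}\label{prop:complements}
\begin{enumerate}
\item[(a)] For every ring $R$ and every non-nilpotent $f\in R$,
\[
\operatorname{Ext-index}(R[x])\ge 1+\operatorname{Ext-index}(R),\qquad \operatorname{Ext-index}(R[x])\ge1+\operatorname{Ext-index}(R_f).
\]
\item[(b)] If $R$ is a Gorenstein local ring of finite Ext-index, then $\operatorname{Ext-index}(R[[x]])=\operatorname{Ext-index}(R)+1$.
\end{enumerate}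
\end{proposition}

The second inequality in (a), which comes from $R[x]/(fx-1)\cong R_f$, is the key to both theorems: (P) would force every localization $R_f$ of a ring of finite Ext-index to have finite Ext-index. Global dimension cannot grow under localization, because every finitely generated $R_f$-module has the form $M_f$ with $M$ finitely generated, and $\operatorname{Ext}^i_{R_f}(M_f,N_f)\cong\operatorname{Ext}^i_R(M,N)_f$. For the Ext-index this argument breaks down at the hypothesis of \eqref{eq:working}. Eventual vanishing over $R_f$ says only that the high modules $\operatorname{Ext}^i_R(M,N)$ are $f$-torsion, and then the Ext-index of $R$ says nothing about the pair $(M,N)$. We exploit this gap: we build rings over the discrete valuation ring $V=k[t]_{(t)}$ in which the closed point produces so much $t$-torsion in Ext that eventual vanishing almost never happens, while inverting $t$ uncovers an Artinian ring of infinite Ext-index.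

In the Gorenstein case the closed point is controlled by the following criterion. For a local ring $(A,\mathfrak m,k)$, the socle is $\operatorname{soc}A=\{z\in A\mid z\mathfrak m=0\}$.

\begin{theorem}\label{thm:tor}
Let $(A,\mathfrak m,k)$ be an Artinian Gorenstein local ring with elements $y_1,\dots,y_q\in\mathfrak m$, linearly independent modulo $\mathfrak m^2$, such that $y_j\mathfrak m\subseteq\operatorname{soc}A$ for all $j$ and $q\ge3$. If $M$ and $N$ are finitely generated and $\operatorname{Tor}^A_i(M,N)=0$ for $i\gg0$, then $M$ or $N$ is free. Consequently $\operatorname{Ext-index}(A)=0$.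
\end{theorem}

Sections \ref{sec:change}--\ref{sec:B} prove Proposition \ref{prop:complements}(a) and Theorem \ref{thm:local}; Sections \ref{sec:lift}--\ref{sec:S} contain the Gorenstein results.

\section{Quotients by a regular element}\label{sec:change}

We first fix the notation for syzygies. For a finitely generated module $M$, let $\Omega M$ be the kernel of a surjection $F\to M$ from a finitely generated free module, and $\Omega^{i+1}M=\Omega(\Omega^iM)$. Over a local ring $(R,\mathfrak m)$ we always take $F\to M$ \emph{minimal}, meaning that $F/\mathfrak mF\to M/\mathfrak mM$ is bijective; then $\Omega M\subseteq\mathfrak mF$. The long exact sequences give \emph{dimension shifting}: for every module $N$ and all $i\ge1$,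
\[
\operatorname{Ext}^i_R(\Omega M,N)\cong\operatorname{Ext}^{i+1}_R(M,N),\qquad \operatorname{Tor}_i^R(\Omega M,N)\cong\operatorname{Tor}_{i+1}^R(M,N).
\]
Ext modules of finitely generated modules are finitely generated, so Nakayama's lemma applies to them.

Over the field $k$ we have $p^k(k,k)=0$, while $p^{k[x]}(k,k)=1$ for $k=k[x]/(x)$. This shift by one is a general phenomenon.

\begin{lemma}\label{lem:change}
Let $g$ be a nonzerodivisor of a ring $\Lambda$ with $\Lambda'=\Lambda/g\Lambda\ne0$. Let $M,N$ be finitely generated $\Lambda'$-modules such that some $\operatorname{Ext}^i_{\Lambda'}(M,N)$ is nonzero and $p=p^{\Lambda'}(M,N)<\infty$. Then $p^\Lambda(M,N)=p+1$. Hence $\operatorname{Ext-index}(\Lambda)\ge1+\operatorname{Ext-index}(\Lambda')$.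
\end{lemma}

\begin{proof}
We use the change-of-rings spectral sequence
\[
E_2^{i,j}=\operatorname{Ext}^i_{\Lambda'}\bigl(M,\operatorname{Ext}^j_\Lambda(\Lambda',N)\bigr)\Longrightarrow\operatorname{Ext}^{i+j}_\Lambda(M,N).
\]
Applying $\operatorname{Hom}_\Lambda(-,N)$ to the free resolution $0\to\Lambda\xrightarrow{g}\Lambda$ of $\Lambda'$ gives the complex $N\xrightarrow{g}N$, whose map is zero. So $E_2^{i,j}\cong\operatorname{Ext}^i_{\Lambda'}(M,N)$ for $j=0,1$, and $E_2^{i,j}=0$ for $j\geq2$. In total degree $n\ge p+2$ both terms $E_2^{n,0}$ and $E_2^{n-1,1}$ vanish, so $\operatorname{Ext}^n_\Lambda(M,N)=0$. In total degree $p+1$ the only nonzero term is $E_2^{p,1}$. No differential reaches it, since the rows $j\ge2$ are zero, and the only differential that could leave it goes to $E_2^{p+2,0}=0$. Hence $\operatorname{Ext}^{p+1}_\Lambda(M,N)\cong\operatorname{Ext}^p_{\Lambda'}(M,N)\ne0$. Taking the supremum over all such pairs $(M,N)$ gives the last assertion.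
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:complements}(a)]
The element $x$ is a nonzerodivisor of $R[x]$ with $R[x]/(x)=R$. The element $fx-1$ is a nonzerodivisor as well: if $h\ne0$ has lowest nonzero coefficient $h_n$ in degree $n$, then $(fx-1)h$ has coefficient $-h_n$ in degree $n$. Finally $R[x]/(fx-1)\cong R_f$, which is nonzero because $f$ is not nilpotent. Apply Lemma \ref{lem:change} twice.
\end{proof}

\section{Splitting the residue field off the maximal ideal}\label{sec:split}

We need a way to make the Ext-index of a local ring small without changing its localizations away from the closed point. The ring $k[\varepsilon]/(\varepsilon^2)$ has Ext-index $0$ because $k$ appears in the syzygies of every non-free module and reproduces itself in its own syzygies. One new element $y$ that is killed by the maximal ideal transplants this behavior to an arbitrary local ring.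

Recall that for a ring $T$ and a $T$-module $W$ the \emph{trivial extension} $T\ltimes W$ is $T\oplus W$ with product $(z,\eta)(z',\eta')=(zz',z\eta'+z'\eta)$; it contains $T$ as a subring and $W$ as an ideal of square zero.

\begin{proposition}\label{prop:split}
Let $(T,\mathfrak m_T,k)$ be a local ring and $R=T\ltimes k$. Then $R$ is a local ring with $\dim R=\dim T$ and $\operatorname{Ext-index}(R)=0$, and $R_f=T_f$ for all $f\in\mathfrak m_T$.
\end{proposition}

\begin{proof}
Write $y=(0,1)$, so that $R=T\oplus ky$. The ring $R$ is finite over $T$, hence Noetherian, and $ky$ is a nilpotent ideal with quotient $T$. So $R$ is local of the same dimension as $T$, with maximal ideal $\mathfrak m=\mathfrak m_T\oplus ky$ and $y\mathfrak m=0$. Both $\mathfrak m_T$ and $ky\cong k$ are ideals of $R$. If $f\in \mathfrak m_T$, then $fy=0$, so $R_f=T_f$.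

Let $M,N$ be finitely generated with $\operatorname{Ext}^i_R(M,N)=0$ for $i\gg0$. We must show that $\operatorname{Ext}^i_R(M,N)=0$ for all $i\ge1$, and we may assume that $M$ is not free.

\emph{Step 1: $k$ is a direct summand of $\Omega^2M$.} Let $F_0\to M$ and $F_1\to\Omega M$ be the minimal covers. As $M$ is not free, $\Omega M\ne0$ and $F_1\ne0$. The image of $yF_1$ in $\Omega M\subseteq\mathfrak mF_0$ lies in $y\mathfrak mF_0=0$, so
\[
yF_1\subseteq\Omega^2M\subseteq\mathfrak mF_1=\mathfrak m_TF_1\oplus yF_1 .
\]
Therefore $\Omega^2M=yF_1\oplus(\Omega^2M\cap\mathfrak m_TF_1)$, and $yF_1$ is a nonzero direct sum of copies of $k$.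

\emph{Step 2: $\operatorname{Ext}^i_R(k,N)=0$ for all $i\ge1$.} By Step 1, $\operatorname{Ext}^i_R(k,N)$ is a direct summand of $\operatorname{Ext}^i_R(\Omega^2M,N)\cong\operatorname{Ext}^{i+2}_R(M,N)$ for $i\ge1$, so it vanishes for $i\gg0$. Since $k\cong ky$ is a direct summand of $\mathfrak m=\Omega k$, the module $\operatorname{Ext}^i_R(k,N)$ is also a direct summand of $\operatorname{Ext}^i_R(\mathfrak m,N)\cong\operatorname{Ext}^{i+1}_R(k,N)$ for $i\ge1$. Descending induction on $i$ finishes the step.

\emph{Step 3: $\operatorname{Ext}^i_R(L,N)=0$ for all $i\ge1$ and all finitely generated $L$.} Every such $L$ has a finite filtration with quotients $R/\mathfrak p$, where the $\mathfrak p$ are primes containing the annihilator of $L$. By the long exact sequence it suffices to treat $L=R/\mathfrak p$. If the claim fails for some prime, choose $\mathfrak p$ maximal among the primes for which it fails. By Step 2, $\mathfrak p\ne\mathfrak m$; pick $z\in\mathfrak m\setminus\mathfrak p$. The module $R/(\mathfrak p+zR)$ is filtered by modules $R/\mathfrak p'$ with $\mathfrak p'\supsetneq\mathfrak p$, so the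 claim holds for it. From $0\to R/\mathfrak p\xrightarrow{z}R/\mathfrak p\to R/(\mathfrak p+zR)\to0$ we obtain, for $i\ge1$, the exact sequence
\[
\operatorname{Ext}^i_R(R/\mathfrak p,N)\xrightarrow{z}\operatorname{Ext}^i_R(R/\mathfrak p,N)\to\operatorname{Ext}^{i+1}_R(R/(\mathfrak p+zR),N)=0 ,
\]
and Nakayama's lemma gives $\operatorname{Ext}^i_R(R/\mathfrak p,N)=0$, a contradiction. Taking $L=M$ completes the proof.
\end{proof}

Steps 1 and 2 use more than $y\mathfrak m=0$: they use that $ky$ has a complement in $\mathfrak m$ which is an ideal. A nonzero socle alone is not enough, since every Artinian local ring has one, including the ring $B$ of infinite Ext-index in the next section.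

The proposition already refutes the formula $\operatorname{Ext-index}(R[x])=\operatorname{Ext-index}(R)+1$, and the smallest case shows the whole mechanism of the paper.

\begin{example}\label{ex:small}
Let $T=k[t,u]_{(t,u)}$ and $R=T\ltimes k=T[y]/(y^2,ty,uy)$, so $\operatorname{Ext-index}(R)=0$ and $R_t=T_t$. Let $K=k(t)=T_t/(u)$. Lemma \ref{lem:change}, applied to $u\in T_t$ and then to $tx-1\in R[x]$, gives $p^{R_t}(K,K)=1$ and $p^{R[x]}(K,K)=2$; hence $\operatorname{Ext-index}(R[x])\ge2$. To see why $R$ does not notice this pair, lift it to $M=R/(u,y)=k[t]_{(t)}$, with $M_t=K$. Then $\operatorname{Ext}^1_R(M,M)_t\cong\operatorname{Ext}^1_{R_t}(K,K)\ne0$, while $\operatorname{Ext}^i_R(M,M)$ is $t$-torsion for $i\ge2$. If $p^R(M,M)$ were finite, it would be $0$, contradicting $\operatorname{Ext}^1_R(M,M)\neq0$. So $p^R(M,M)=\infty$: the torsion never stops, and the pair is not counted.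

With $T=k[t,u_1,\dots,u_m]_{(t,u_1,\dots,u_m)}$, dividing $T_t$ successively by $u_1,\dots,u_m$ gives $\operatorname{Ext-index}(R[x])\ge m+1$ in the same way. But here $T_t$ has finite global dimension, so for a fixed $m$ the lower bound $1+\operatorname{Ext-index}(R_t)$ is finite. To reach $\infty$ we need a singular $T_t$.
\end{example}

\section{An Artinian ring of infinite Ext-index}\label{sec:B}

We look for an Artinian local ring $B$, a module $M$ and modules $N_n$ with $p^B(M,N_n)=n$ for all $n\ge1$. If the free resolution of $M$ were periodic, then $\operatorname{Ext}^i_B(M,N)$ would be periodic in $i\ge1$, and eventual vanishing would force vanishing for all $i\geq1$. So we want a resolution whose $i$th differential remembers $i$. Over $K=k(t)$ the powers $t^i$ are pairwise distinct, whatever the field $k$, and they can serve as labels.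

The first attempt, rank one with differentials $a+t^ib$, fails by commutativity. If
\[
(a+t^ib)(a+t^{i+1}b)=a^2+t^i(1+t)ab+t^{2i+1}b^2
\]
vanishes for $i=1,2,3$, then a Vandermonde determinant gives $a^2=ab=b^2=0$. Each $a+t^ib$ then kills $a$ and $b$, and exactness would force $(a+t^{i+1}b)=(a,b)$ for all $i$, so that nothing depends on $i$. Matrices of size two do not commute and leave more room. Put
\[
\Phi_i=\begin{pmatrix}a&t^ib\\ c&d\end{pmatrix},\qquad
\Phi_i\Phi_{i+1}=\begin{pmatrix}a^2+t^ibc& t^i(t\,ab+bd)\\ ac+cd& t^{i+1}bc+d^2\end{pmatrix}\qquad(i\ge1).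
\]
These products vanish for all $i$ exactly when $a^2=bc=d^2=0$, $bd=-t\,ab$ and $cd=-ac$. Suppose $B=B_0\oplus B_1\oplus B_2$ is graded with $B_0=K$ and $B_1$ spanned freely by $a,b,c,d$. Exactness of the complex makes the strands $0\to B_0^2\to B_1^2\to B_2^2\to0$ exact, so $\dim_KB_2=4-1=3$. The five relations leave $10-5=5$ dimensions of quadrics, and we remove two more by setting $b^2=c^2=0$.

All relations have coefficients in $V=k[t]_{(t)}$, so we define the ring over $V$; the variable $t$ is then both the label and the element to be inverted. Let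
\[
C=V[a,b,c,d]\big/\bigl(a^2,\,b^2,\,c^2,\,d^2,\,bc,\ bd+t\,ab,\ cd+ac,\ (a,b,c,d)^3\bigr),
\]
graded with $V$ in degree $0$ and $a,b,c,d$ in degree $1$. Each of the seven quadratic relations eliminates one of the monomials $a^2,b^2,c^2,d^2,bc,bd,cd$. Hence $C_0=V$, $C_1$ is free on $a,b,c,d$, and $C_2$ is free on $ab,ac,ad$, so $C$ is a free $V$-module of rank $8$. The ideal $C_+=C_1\oplus C_2$ is nilpotent with $C/C_+=V$, so $C$ is local of dimension $1$, with maximal ideal $(t,a,b,c,d)$ and residue field $k$. Put
\[
B=C_t=C\otimes_VK .
\]
This is an Artinian local $K$-algebra with $\dim_KB_0,B_1,B_2=1,4,3$. We regard $\Phi_i$ and its transpose $\Phi_i^T$ as maps $B^2\to B^2$ on column vectors, written $(u,v)$ in the text. The transposes will be needed in Section \ref{sec:S}.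

\begin{lemma}\label{lem:exact}
For all $i\ge1$, $\ker\Phi_i=\operatorname{im}\Phi_{i+1}$ and $\ker\Phi_{i+1}^T=\operatorname{im}\Phi_i^T$ in $B^2$.
\end{lemma}

\begin{proof}
We have $\Phi_i\Phi_{i+1}=0$ and $\Phi_{i+1}^T\Phi_i^T=(\Phi_i\Phi_{i+1})^T=0$. Let $\Psi$ be any of the matrices $\Phi_i,\Phi_i^T$. Its columns are linearly independent over $K$, because exactly one of them involves $a$ and neither is zero; so $\Psi$ is injective on $B_0^2$. Next, $\Psi$ maps $B_1^2$ onto $B_2^2$. Indeed, from $\Phi_i(u,v)=(au+t^ibv,\ cu+dv)$ and $\Phi_i^T(u,v)=(au+cv,\ t^ibu+dv)$ we get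
\[
\begin{array}{c|cccccc}
(u,v)&(b,0)&(c,0)&(0,b)&(0,c)&(d,0)&(0,a)\\ \hline
\Phi_i(u,v)&(ab,0)&(ac,0)&(0,-t\,ab)&(0,-ac)&(ad,-ac)&(t^iab,ad)\\
\Phi_i^T(u,v)&(ab,0)&(ac,0)&(0,-t\,ab)&(0,-ac)&(ad,-t^{i+1}ab)&(ac,ad)
\end{array}
\]
Since $t$ is invertible in $K$, the first four columns give $(ab,0)$, $(ac,0)$, $(0,ab)$, $(0,ac)$, and modulo these the last two give $(ad,0)$ and $(0,ad)$.

Now let $\Psi,\Psi'$ be two of these matrices with $\Psi\Psi'=0$. Both $\ker\Psi$ and $\operatorname{im}\Psi'\subseteq\ker\Psi$ are graded subspaces of $B^2$. In degree $0$ both are zero. In degree $1$ the kernel has dimension $8-6=2$, and the image $\Psi'(B_0^2)$ has dimension $2$. In degree $2$ both equal $B_2^2$. Hence $\ker\Psi=\operatorname{im}\Psi'$.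
\end{proof}

Thus $M=\operatorname{coker}\Phi_1$ has the free resolution
\begin{equation}\label{eq:res}
\cdots\to B^2\xrightarrow{\Phi_3}B^2\xrightarrow{\Phi_2}B^2\xrightarrow{\Phi_1}B^2 .
\end{equation}
It remains to find modules that read the labels. A $K$-linear form $\lambda$ on $B_1$ defines a $K$-algebra map $B\to K[\varepsilon]/(\varepsilon^2)$ with $z\mapsto\lambda(z)\varepsilon$ for $z\in B_1$; it is well defined because all relations of $B$ are homogeneous of degree at least $2$. Under this map $\Phi_i$ becomes $\varepsilon$ times a scalar matrix of determinant $\lambda(a)\lambda(d)-t^i\lambda(b)\lambda(c)$, and we can choose $\lambda$ so that this vanishes for exactly one $i$. For $n\ge1$ let $N_n$ be $K[\varepsilon]/(\varepsilon^2)$, made a $B$-module by $a\mapsto t^n\varepsilon$ and $b,c,d\mapsto\varepsilon$.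

\begin{lemma}\label{lem:B}
For every $n\ge1$ we have $p^B(M,N_n)=n$. Hence $\operatorname{Ext-index}(B)=\infty$.
\end{lemma}

\begin{proof}
Identify a homomorphism $B^2\to N_n$ with the pair of images of the basis vectors. Composition with $\Phi_i$ is then the action of $\Phi_i^T$ on $N_n^2$, that is, the map
\[
\delta_i=\varepsilon\varphi_i^T\colon N_n^2\to N_n^2,\qquad \varphi_i=\begin{pmatrix}t^n&t^i\\1&1\end{pmatrix},\qquad\det\varphi_i=t^n-t^i ,
\]
and $\operatorname{Ext}^i_B(M,N_n)=\ker\delta_{i+1}/\operatorname{im}\delta_i$ for $i\ge1$. The map $\delta_i$ kills $\varepsilon K^2$ and sends $K^2$ to $\varepsilon K^2$ by $\varphi_i^T$. If $i\ne n$, then $\varphi_i$ is invertible and $\ker\delta_i=\operatorname{im}\delta_i=\varepsilon K^2$. The matrix $\varphi_n$ has rank $1$, so $\dim_K\operatorname{im}\delta_n=1$. Hence $\operatorname{Ext}^i_B(M,N_n)=\varepsilon K^2/\varepsilon K^2=0$ for $i>n$, and $\dim_K\operatorname{Ext}^n_B(M,N_n)=2-1=1$.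
\end{proof}

If $t$ were replaced by a root of unity of order $r$, then $\det\varphi_i$ would vanish for all $i\equiv n \pmod r$, and we would get $p^B(M,N_n)=\infty$. This is why the labels are taken in $k(t)$ and not in $k$, which may be finite.

\begin{proof}[Proof of Theorem \ref{thm:local}]
Let $R=C\ltimes k=C[y]/(y^2,ty,ay,by,cy,dy)$. By Proposition \ref{prop:split}, $R$ is a local $k$-algebra of dimension $1$ with $\operatorname{Ext-index}(R)=0$ and $R_t=C_t=B$. By Proposition \ref{prop:complements}(a) and Lemma \ref{lem:B}, $\operatorname{Ext-index}(R[x])\ge1+\operatorname{Ext-index}(B)=\infty$. Explicitly, viewing $M$ and $N_n$ as modules over $R[x]$ through $R[x]/(tx-1)=B$, Lemma \ref{lem:change} gives $p^{R[x]}(M,N_n)=n+1$ for all $n\ge1$.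
\end{proof}

\section{Lifting the Ext-index along a regular element}\label{sec:lift}

The ring of Theorem \ref{thm:local} has dimension $1$ and an element killed by its maximal ideal, so it is not Cohen--Macaulay, and one may ask whether (P) holds for better rings. We recall the facts on Gorenstein rings that we use. A local ring $(S,\mathfrak n,k)$ of dimension $e$ is \emph{Gorenstein} if it has finite injective dimension as a module over itself.
\begin{enumerate}
\item[(G1)] If $S$ is Gorenstein, then $\operatorname{Ext}^i_S(L,S)=0$ for all $L$ and all $i>e$, and $\operatorname{Ext}^e_S(k,S)\ne0$.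
\item[(G2)] If $t\in\mathfrak n$ is a nonzerodivisor, then $\dim S/tS=e-1$, and $S$ is Gorenstein if and only if $S/tS$ is.
\item[(G3)] An Artinian local ring $A$ is Gorenstein if and only if $\dim_k\operatorname{soc}A=1$, if and only if $A$ is an injective $A$-module. In this case $N\cong N^{**}$ for finitely generated $N$, where $N^*=\operatorname{Hom}_A(N,A)$.
\end{enumerate}

For Theorem \ref{thm:gor} we will take a ring $S$ that is free over $V$ and compute its Ext-index from the special fiber $S/tS$. Lemma \ref{lem:change} bounds the Ext-index of $S$ from below. An upper bound requires reducing a pair of $S$-modules modulo $t$, which is harmless only if $t$ is regular on both. Replacing $M$ by its syzygy is always allowed; replacing $N$ by its syzygy is where the Gorenstein hypothesis enters.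

\begin{proposition}\label{prop:lift}
Let $(S,\mathfrak n,k)$ be a Gorenstein local ring of dimension $e$, let $t\in\mathfrak n$ be a nonzerodivisor, $A=S/tS$, and suppose that $\beta=\operatorname{Ext-index}(A)$ is finite. Then $\operatorname{Ext-index}(S)=\beta+1=e$.
\end{proposition}

\begin{proof}
Let $M,N$ be finitely generated with $\operatorname{Ext}^i_S(M,N)=0$ for $i\gg0$, and put $M'=\Omega M$, $N'=\Omega N$. Let $G\to N$ be the minimal cover. By (G1), $\operatorname{Ext}^i_S(M,G)=0$ for $i>e$, so the sequence $0\to N'\to G\to N\to 0$ and dimension shifting give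
\begin{equation}\label{eq:shift}
\operatorname{Ext}^i_S(M,N)\cong\operatorname{Ext}^{i+1}_S(M,N')\cong\operatorname{Ext}^i_S(M',N')\qquad(i>e).
\end{equation}
As submodules of free modules, $M'$ and $N'$ have $t$ as a nonzerodivisor. From $0\to N'\xrightarrow{t}N'\to N'/tN'\to0$ and \eqref{eq:shift} we see that $\operatorname{Ext}^i_S(M',N'/tN')=0$ for $i\gg0$. Since $t$ is regular on $S$ and on $M'$, we have $\operatorname{Tor}^S_j(M',A)=0$ for $j\ge1$. So a free resolution of $M'$ over $S$ reduces modulo $t$ to a free resolution of $M'/tM'$ over $A$, and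
\[
\operatorname{Ext}^i_S(M',N'/tN')\cong\operatorname{Ext}^i_A(M'/tM',N'/tN').
\]
By \eqref{eq:working} for $A$, these modules vanish for $i>\beta$. Hence $t$ acts surjectively on $\operatorname{Ext}^i_S(M',N')$ for $i>\beta$, and this module is zero by Nakayama's lemma. With \eqref{eq:shift} we conclude that $\operatorname{Ext-index}(S)\le\max(\beta,e)$.

Lemma \ref{lem:change} now gives $\beta+1\le\operatorname{Ext-index}(S)\le\max(\beta,e)$. The maximum cannot be $\beta$, so $\beta+1\le\operatorname{Ext-index}(S)\le e$. Finally $A$ is Gorenstein of dimension $e-1$ by (G2), so $p^A(k,A)=e-1$ by (G1), and $\beta+1\ge e$.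
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:complements}(b)]
The ring $S=R[[x]]$ is local, $x$ is a nonzerodivisor, and $S/xS=R$. By (G2), $S$ is Gorenstein, and Proposition \ref{prop:lift} applies with $t=x$.
\end{proof}

\begin{remark}\label{rem:dim}
In this application $e=\dim R+1$, so the equality $\beta+1=e$ shows that the Ext-index of a Gorenstein local ring $R$ is either $\dim R$ or $\infty$.
\end{remark}

\section{Vanishing of Tor over Artinian Gorenstein rings}\label{sec:tor}

We now need special fibers that are Gorenstein of Ext-index $0$ and yet flexible enough to deform to something of infinite Ext-index. The device of Section \ref{sec:split} is not available. In an Artinian local ring every nonzero ideal meets the socle, so in the Gorenstein case every nonzero ideal contains it; a decomposition $\mathfrak m=ky\oplus J$ with $y\in\operatorname{soc}A$ nonzero then forces $J=0$. The next best thing is to ask for such a decomposition in $\bar A=A/\operatorname{soc}A$, and this is what the elements $y_j$ of Theorem \ref{thm:tor} provide. Syzygies over $A$ are $\bar A$-modules, and from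 the vanishing of Tor over $A$ we can extract the vanishing of $\operatorname{Tor}_1$ over $\bar A$, but of no higher Tor. So the inductive argument of Proposition \ref{prop:split} is replaced by a count of dimensions, which succeeds when $q\ge3$.

\begin{proof}[Proof of Theorem \ref{thm:tor}]
Tensor products are over $A$, and a module killed by $\mathfrak m$ is viewed as a $k$-vector space. Let $\operatorname{soc}A=(s)$, $\bar A=A/(s)$, $\bar{\mathfrak m}=\mathfrak m/(s)$.

\emph{Step 1: splitting $\bar{\mathfrak m}$.} If $\mathfrak m^2=0$, then $\operatorname{soc}A=\mathfrak m$ has dimension at least $q>1$, contradicting (G3). So $\mathfrak m^2\ne0$, hence $s\in\mathfrak m^2$ and $\bar{\mathfrak m}/\bar{\mathfrak m}^2=\mathfrak m/\mathfrak m^2$. Let $Y\subseteq\bar{\mathfrak m}$ be the ideal of $\bar A$ generated by the images of the $y_l$. Since $y_l\mathfrak m\subseteq(s)$, we have $Y\bar{\mathfrak m}=0$, so $Y$ is a vector space spanned by $q$ elements. These remain independent in $\bar{\mathfrak m}/\bar{\mathfrak m}^2$, so $\dim Y=q$ and $Y$ injects into $\bar{\mathfrak m}/\bar{\mathfrak m}^2$. Let $J\subseteq\bar{\mathfrak m}$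 be the preimage of a complement of the image of $Y$. It is an ideal because $\bar{\mathfrak m}J\subseteq\bar{\mathfrak m}^2\subseteq J$, and $\bar{\mathfrak m}=Y\oplus J$.

\emph{Step 2: passing to syzygies.} Suppose that neither $M$ nor $N$ is free and that $\operatorname{Tor}^A_n(M,N)=0$ for $n>h$, where $h\geq 0$. Let $F_i\to\Omega^iM$ and $G_j\to\Omega^jN$ be the minimal covers, of ranks $\mu_i$ and $\nu_j$. All these ranks are positive: a non-free module has a nonzero syzygy, and a nonzero syzygy lies in $\mathfrak m$ times a free module, so it is killed by $s$ and is again not free. Fix $i\ge h$ and $j\ge0$, and put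
\[
P=\Omega^{i+1}M\subseteq\mathfrak mF_i,\qquad Q=\Omega^{j+1}N\subseteq\mathfrak mG_j .
\]
Then $sP=sQ=0$, and $\operatorname{Tor}_1^A(P,Q)\cong\operatorname{Tor}^A_{i+j+3}(M,N)=0$ by dimension shifting in both variables. Let $F=F_{i+1}$ and $\bar F=F/sF$. Since $sP=0$, the cover $F\to P$ factors through $\bar F$, with kernel $L=\Omega P/sF\subseteq\bar{\mathfrak m}\bar F$.

\emph{Step 3: the map $L\otimes Q\to\bar F\otimes Q$ is injective.} (This says that $\operatorname{Tor}_1^{\bar A}(P,Q)=0$.) As $sQ=0$, we have $\bar F\otimes Q=F\otimes Q$. The composite $\Omega P\otimes Q\to L\otimes Q\to F\otimes Q$ is injective because its kernel is $\operatorname{Tor}_1^A(P,Q)=0$, and the first map is surjective. Hence the second map is injective.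

\emph{Step 4: a large vector space $U$ splits off $L$.} The space $Y\bar F$ has dimension $q\mu_{i+1}$. The map $\bar F\to P$ carries it into $\sum_ly_lP\subseteq\sum_ly_l\mathfrak mF_i\subseteq sF_i$, which has dimension $\mu_i$. So its kernel $U=L\cap Y\bar F$ on $Y\bar F$ satisfies $\dim U\ge q\mu_{i+1}-\mu_i$. Choose a vector-space complement $U'$ of $U$ in $Y\bar F$. By Step 1, $\bar{\mathfrak m}\bar F=U\oplus(U'\oplus J\bar F)$ as modules, and since $U\subseteq L\subseteq\bar{\mathfrak m}\bar F$, the projection onto $U$ restricts to a splitting of $U\subseteq L$.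

\emph{Step 5: the count.} By Steps 3 and 4, $U\otimes Q=U\otimes_kQ/\mathfrak mQ$ injects into $\bar F\otimes Q\cong Q^{\mu_{i+1}}$. Its dimension is $\dim U\cdot\nu_{j+1}$. Because $U\subseteq Y\bar F$, the image lies in $(\sum_ly_lQ)^{\mu_{i+1}}$, and $y_lQ\subseteq y_l\mathfrak mG_j\subseteq sG_j$, a space of dimension $\nu_j$. Therefore $(q\mu_{i+1}-\mu_i)\nu_{j+1}\le\mu_{i+1}\nu_j$, that is,
\begin{equation}\label{eq:count}
q\le\frac{\mu_i}{\mu_{i+1}}+\frac{\nu_j}{\nu_{j+1}}\qquad\text{for all } i\ge h,\ j\ge0 .
\end{equation}
A sequence of positive integers cannot decrease strictly forever, so there are $i\ge h$ with $\mu_i\le\mu_{i+1}$ and $j\ge0$ with $\nu_j\le\nu_{j+1}$. Then \eqref{eq:count} gives $q\le2$, a contradiction. Hence $M$ or $N$ is free.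

\emph{Step 6: the Ext-index.} Let $M,N$ be finitely generated with $\operatorname{Ext}^i_A(M,N)=0$ for $i\gg0$. For a free resolution $F_\bullet$ of $M$ we have $\operatorname{Hom}_A(F_\bullet,N^{**})\cong(F_\bullet\otimes N^*)^*$, and $(-)^*$ is exact by (G3), so
\[
\operatorname{Ext}^i_A(M,N)\cong\operatorname{Tor}_i^A(M,N^*)^* .
\]
A finitely generated module $X$ with $X^*=0$ is zero, since $X\cong X^{**}$. Thus $\operatorname{Tor}^A_i(M,N^*)=0$ for $i\gg0$, and $M$ or $N^*$ is free; in the second case $N\cong N^{**}$ is free. Finitely generated free $A$-modules are projective and injective, so $\operatorname{Ext}^i_A(M,N)=0$ for all $i\ge1$.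
\end{proof}

\begin{remark}
The assertion about Tor fails for $q=2$. In $A=k[u,v]/(u^2,v^2)$, with socle $(uv)$, the elements $u,v$ satisfy all other hypotheses. The annihilator of $u$ is $(u)$, so $A/(u)$ has the resolution of rank one with all differentials equal to $u$. Tensored with $A/(v)=k[u]/(u^2)$, it is exact in positive degrees. Hence $\operatorname{Tor}^A_i(A/(u),A/(v))=0$ for all $i\ge1$ although neither module is free; here all $\mu_i$ and $\nu_j$ equal $1$, and \eqref{eq:count} is the equality $2=1+1$. This does not show that $q\ge3$ is needed for the conclusion $\operatorname{Ext-index}(A)=0$: this $A$ is a complete intersection, so its Ext-index is finite, and equal to $0$ by Remark \ref{rem:dim}. We claim nothing about the Ext-index when $q\le2$.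
\end{remark}

\section{A Gorenstein family over $V$}\label{sec:S}

We construct a finite free $V$-algebra $S$ whose special fiber $S/tS$ satisfies the hypotheses of Theorem \ref{thm:tor} and whose generic fiber $S_t$ has a direct factor of infinite Ext-index. This takes two steps. The ring $B$ is not Gorenstein, as its socle contains $B_2$, so we first enlarge $C$ to a $V$-algebra $D$ with a one-dimensional socle in the special fiber, keeping the resolution \eqref{eq:res}. Then we adjoin $y_1,y_2,y_3$ in such a way that they disappear into separate factors when $t$ is inverted.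

\subsection*{The ring $D$}
Let $\omega=\operatorname{Hom}_V(C,V)$, with $(z\eta)(z')=\eta(zz')$, and $D=C\ltimes\omega$. It is a free $V$-module of finite rank. Let $I=C_+\oplus\omega$, a nilpotent ideal with $D=V\oplus I$, and let $s\in\omega\subseteq I$ be the projection $C\to C_0=V$. Then
\begin{equation}\label{eq:Is}
Is=0,
\end{equation}
because $(zs)(z')=s(zz')=0$ for $z\in C_+$ and because $\omega^2=0$. Put $D_0=D/tD$, $I_0=I/tI$ and $D_K=D_t$. Since $C$ is finite free over $V$, forming $\omega$ commutes with base change:
\[
D_0=C_{(0)}\ltimes\operatorname{Hom}_k(C_{(0)},k)\ \text{ with } C_{(0)}=C/tC,\qquad D_K=B\ltimes B^\vee\ \text{ with } B^\vee=\operatorname{Hom}_K(B,K).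
\]
Both are Artinian local rings, with maximal ideals $I_0$ and $I_t$. We write $s$ also for the image of $s$ in $D_0$, which is nonzero.

\begin{lemma}\label{lem:D}
\textup{(a)} $\operatorname{soc}D_0=ks$. \quad \textup{(b)} $\operatorname{Ext-index}(D_K)=\infty$.
\end{lemma}

\begin{proof}
(a) Let $(z,\eta)\in D_0$ be killed by $I_0$. Multiplying by $(0,\xi)$ gives $z\xi=0$, hence $\xi(z)=(z\xi)(1)=0$ for every linear form $\xi$ on $C_{(0)}$, so $z=0$. Multiplying by $(z',0)$ with $z'$ in the maximal ideal of $C_{(0)}$ gives $\eta(z')=(z'\eta)(1)=0$, so $\eta\in ks$. Conversely, $s$ lies in the socle by \eqref{eq:Is}.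

(b) As a $B$-module, $D_K=B\oplus B^\vee$, so the sequence
\begin{equation}\label{eq:resD}
\cdots\to D_K^2\xrightarrow{\Phi_3}D_K^2\xrightarrow{\Phi_2}D_K^2\xrightarrow{\Phi_1}D_K^2
\end{equation}
is the direct sum of \eqref{eq:res} and the corresponding sequence on $(B^\vee)^2$. Identify $(B^\vee)^2$ with the $K$-dual of $B^2$. For $\eta=(\eta_1,\eta_2)$ and $(u,v)\in B^2$,
\[
(\Phi_i\eta)(u,v)=(a\eta_1+t^ib\eta_2)(u)+(c\eta_1+d\eta_2)(v)=\eta_1(au+cv)+\eta_2(t^ibu+dv)=\eta\bigl(\Phi_i^T(u,v)\bigr).
\]
So $\Phi_i$ on $(B^\vee)^2$ is the $K$-dual of $\Phi_i^T$ on $B^2$, and the second summand is exact by the second half of Lemma \ref{lem:exact}. Hence \eqref{eq:resD} is a free resolution over $D_K$ of the cokernel $\widetilde M$ of $\Phi_1$. View $N_n$ as a $D_K$-module through $D_K\to B$. Applying $\operatorname{Hom}_{D_K}(-,N_n)$ to \eqref{eq:resD} gives the complex $(N_n^2,\delta_i)$ from the proof of Lemma \ref{lem:B}, so $p^{D_K}(\widetilde M,N_n)=n$ for all $n\ge1$.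
\end{proof}

\subsection*{The ring $S$}
In the special fiber we want $y_j$ to kill $I_0$ and to satisfy $y_j^2=s$: then $y_j\mathfrak m$ lies in the socle, while $y_j$ itself does not enlarge the socle. In the generic fiber we want $y_j$ to be nearly an idempotent up to a unit, as in $y_j^2=ty_j$. The relation $y_j^2=ty_j+s$ does both.

\begin{example}\label{ex:collide}
Replace $C$ by $V$, so that $D=V[s]/(s^2)$, and adjoin a single $y$ with $sy=0$ and $y^2=ty+s$. Eliminating $s=y^2-ty$, we obtain $V[y]/(y^2(y-t))$, which is free over $V$ with basis $1,s,y$. The generic fiber is $K[y]/(y^2)\times K\cong D_K\times K$, a double point at $y=0$ and a simple point at $y=t$, and the idempotent of the simple point is $y^2/t^2=(y+s/t)/t$. As $t\to0$ the simple point collides with the double point, and the special fiber is $k[y]/(y^3)$ with socle spanned by $s=y^2$. The ring $S$ below lets three simple points collide with $\operatorname{Spec}D_K$ in this way.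
\end{example}

Let $S$ be the $V$-module $D\oplus Vy_1\oplus Vy_2\oplus Vy_3$ with the commutative $V$-bilinear product that extends the product of $D$, has unit $1$, and satisfies
\[
Iy_j=0,\qquad y_iy_j=0\ \ (i\ne j),\qquad y_j^2=ty_j+s .
\]
To verify associativity it suffices, by commutativity and trilinearity, to show for each triple of elements taken from $I\cup\{y_1,y_2,y_3\}$ that the three products $(z_1z_2)z_3$, $(z_2z_3)z_1$, $(z_1z_3)z_2$ agree. Let $\alpha,\alpha'\in I$. Triples in $I$ are triples in $D$, and for $(y_i,y_i,y_i)$ the three products are the same expression. For $(\alpha,\alpha',y_i)$ all three products are zero, since $\alpha\alpha'\in I$. For $(\alpha,y_i,y_j)$ with $i\neq j$ and for $(y_1,y_2,y_3)$ every inner product is zero. For $(y_i,y_i,z)$ with $z=\alpha$ or $z=y_j$, $j\ne i$, we have $y_iz=0$, and also $y_i^2z=ty_iz+sz=0$, because $s\alpha=0$ by \eqref{eq:Is} and $sy_j=0$ as $s\in I$. So $S$ is a ring containing $D$. It is finite free over $V$, hence Noetherian, and $t$ is a nonzerodivisor of $S$.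

\begin{lemma}\label{lem:S}
\textup{(a)} $A=S/tS$ is an Artinian Gorenstein local ring with residue field $k$ and $\operatorname{Ext-index}(A)=0$. \quad \textup{(b)} $S_t\cong D_K\times K^3$.
\end{lemma}

\begin{proof}
(a) We have $A=k\oplus\mathfrak m$ with $\mathfrak m=I_0\oplus ky_1\oplus ky_2\oplus ky_3$, where $I_0y_j=0$, $y_iy_j=0$ for $i\ne j$, and $y_j^2=s\in I_0$. Thus $\mathfrak m$ is an ideal with $\mathfrak m^2\subseteq I_0$; it is nilpotent because $I_0$ is, so $A$ is Artinian local with maximal ideal $\mathfrak m$. Let $z=\alpha+\sum_jc_jy_j$ with $\alpha\in I_0$, $c_j\in k$, be killed by $\mathfrak m$. Then $0=zy_j=c_js$ gives $c_j=0$, and $\alpha I_0=0$ gives $\alpha\in ks$ by Lemma \ref{lem:D}(a). Conversely $s\mathfrak m=0$. So $\operatorname{soc}A=ks$, and $A$ is Gorenstein by (G3). The elements $y_1,y_2,y_3$ are linearly independent modulo $\mathfrak m^2\subseteq I_0$, and $y_j\mathfrak m=ks$. Theorem \ref{thm:tor} with $q=3$ gives $\operatorname{Ext-index}(A)=0$.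

(b) In $S_t$ put $w_j=y_j+s/t$, as in Example \ref{ex:collide}. Since $sy_j=0$, $s^2=0$ and $Is=0$, we get
\[
w_j^2=y_j^2=ty_j+s=tw_j,\qquad w_iw_j=y_iy_j=0\ \ (i\ne j),\qquad Iw_j=0 .
\]
So the $w_j/t$ are orthogonal idempotents. As a $K$-vector space $S_t=K\oplus I_t\oplus\bigoplus_jKw_j$, and the displayed relations give $w_jS_t=Kw_j$, so each of the three idempotents cuts out a factor $K$. The remaining factor is $S_t/(w_1,w_2,w_3)$, and the ring map to it from $D_K=K\oplus I_t$ is bijective.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:gor}]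
Since $S$ is finite over the local ring $V$, every maximal ideal of $S$ contains $t$. By Lemma \ref{lem:S}(a), $S$ is then local with residue field $k$, and by (G2) it is Gorenstein of dimension $1$. Proposition \ref{prop:lift} with $\beta=0$ gives $\operatorname{Ext-index}(S)=1$.

By Lemma \ref{lem:S}(b), $D_K$ is a direct factor of $S_t$. A free resolution over $D_K$ is then a projective resolution over $S_t$, so Ext between $D_K$-modules is the same over both rings, and $\operatorname{Ext-index}(S_t)\ge\operatorname{Ext-index}(D_K)=\infty$ by Lemma \ref{lem:D}(b). Proposition \ref{prop:complements}(a) gives $\operatorname{Ext-index}(S[x])\geq 1+\operatorname{Ext-index}(S_t)=\infty$.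

Finally, let $\mathfrak p\subset S$ be the prime corresponding to the maximal ideal $I_t\times K^3$ of $S_t\cong D_K\times K^3$. The primes of $S$ contained in $\mathfrak p$ do not contain $t$, so they correspond to primes of the Artinian ring $S_t$, among which there are no proper inclusions; hence $\mathfrak p$ is minimal. Localizing the product at this prime kills the factors $K$ and leaves the local ring $D_K$ unchanged, so $S_{\mathfrak p}\cong D_K$ has infinite Ext-index.
\end{proof}

\begin{thebibliography}{1}
\bibitem{NY} Saeed Nasseh and Yuji Yoshino, \emph{On Ext-indices of ring extensions}, arXiv:0712.2866 (2007).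
\end{thebibliography}
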